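# Extending Colored Linear Forests to Hamiltonian Cycle Decompositions of $K_{2n+1}$

## 1. Subgraphs with at most $n$ non-isolated vertices

A **linear forest** is a graph that is a disjoint union of paths; a single vertex counts as a path. A **Hamiltonian cycle decomposition** of $K_{2n+1}$ is a partition of its edge set into $n$ sets, each of which induces a Hamiltonian cycle. Such decompositions exist. Think of one as a coloring of the edges with $n$ colors in which every color class is a Hamiltonian cycle.

Suppose that somebody has already colored a few edges of $K_{2n+1}$. When can we color the rest so that every class becomes a Hamiltonian cycle? Each class must at least be a linear forest, unless it is already a whole Hamiltonian cycle. Javadi and Miralaei ("A Conjecture on Rainbow Hamiltonian Cycle Decomposition", arXiv:2403.17290, 2024) conjecture that for $n$ colored edges this condition suffices. We shall prove that the conjecture is true.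

Throughout, $n\ge 1$ and the colors are $1,\dots,n$. A *linear-forest coloring* is an edge coloring in which every color class is a linear forest. It *extends* if it extends to a coloring of $K_{2n+1}$ with the same $n$ colors in which every class is a Hamiltonian cycle.

**Theorem A.** Every linear-forest coloring, with colors from a set of $n$ colors, of a subgraph $H\subseteq K_{2n+1}$ with $n$ edges extends. (So does one with fewer than $n$ edges.)

If all $n$ edges of $H$ have different colors, this is Wu's conjecture, now proved: for every $H$ with $n$ edges there is a Hamiltonian cycle decomposition with no two edges of $H$ in the same cycle. We do not assume it.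

**The cases $n=1,2$ by hand.** For $n=1$ there is one colored edge in a triangle. For $n=2$ take the 5-cycle $0,1,2,3,4$ in color 1; its complement, the 5-cycle $0,2,4,1,3$, gets color 2. Two edges of $K_5$ are adjacent or disjoint and have equal or different colors, which gives four situations up to renaming. The pairs $\{01,12\}$ and $\{01,23\}$ (both color 1) and $\{01,02\}$ and $\{01,24\}$ (colors 1 and 2) realize all of them.

With three edges and $n=2$ the statement fails. Color the path $0,1,2$ with color 1 and the edge $34$ with color 2. A Hamiltonian cycle of color 1 must return from $2$ to $0$ through exactly the vertices $3,4$, so it contains $34$.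

We begin with a case that is easy for every $n$: $H$ touches few vertices.

**Theorem C.** Every linear-forest coloring with $n$ colors of a graph $H\subseteq K_{2n+1}$ with at most $n$ non-isolated vertices extends, whatever the number of edges. For every $n\ge 3$, "$n$ non-isolated vertices" cannot be replaced by "$n+1$".

The first sentence is proved in this section, the second in Section 2. The plan is to color all edges among the non-isolated vertices greedily, and then to add the other vertices one at a time.

### Slots and the numbers $\ell_c$

Let $R$ be a set of $r\le 2n$ vertices ($r=0$ allowed), put $m=2n+1-r\ge 1$, and let the complete graph $K_R$ be edge-colored. Write $e_c$ for the number of edges of color $c$, $\deg_c(w)$ for the number of $c$-edges at $w$, and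
$$\ell_c=2n+1-2r+e_c. \tag{1}$$

*Meaning of $\ell_c$.* In any extension, the Hamiltonian cycle of color $c$ has $2n+1$ edges, $e_c$ of them inside $R$ and $2r-2e_c$ between $R$ and its complement $O$. So exactly $2n+1-e_c-(2r-2e_c)=\ell_c$ edges of color $c$ lie inside $O$. In particular $\ell_c\ge 0$ is necessary.

If class $c$, as a graph on $R$, is a linear forest, it has $r-e_c$ components, so $\ell_c=m-(r-e_c)\le m$.

**Definition (good).** The coloring of $K_R$ is *good* if every class is a linear forest with at most $m$ components; equivalently, every class is a linear forest and all $\ell_c\ge 0$.

**Definition (paths and slots).** A *$c$-path* is a component of class $c$ on $R$ (possibly one vertex). A vertex $w$ has $2-\deg_c(w)$ *$c$-slots*: the places where a new $c$-edge could still be attached. Each $c$-path has exactly two slots, one at each end, or both at its only vertex.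

Since $w$ has $r-1$ edges inside $R$ and $2n$ units of degree to spend in total,
$$\text{each } w\in R \text{ has } 2n-(r-1)=m \text{ slots};\qquad \text{color } c \text{ has } 2(r-e_c)=2(m-\ell_c)\text{ slots.} \tag{2}$$

*Example.* Let $n=2$, $R=\{1,2,3\}$, with $12,23$ red and $13$ blue. Then $m=2$. Red has one component and $\ell=5-6+2=1$; blue has the components $\{1,3\}$ and $\{2\}$ and $\ell=0$. Vertex 2 has two blue slots; vertices 1 and 3 have one red and one blue slot each. Add a vertex 4 with $42,41$ blue and $43$ red: red becomes the path $1,2,3,4$ and blue the path $3,1,4,2$. Now every vertex has exactly one slot, and a vertex 5 joined to $1,4$ in red and to $2,3$ in blue closes both paths to Hamiltonian cycles.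

### A flow tool

We use the max-flow–min-cut theorem with integrality: in a network with integer capacities, the maximum value of a flow is an integer equal to the minimum capacity of a cut, and any integral flow can be turned into an integral maximum flow by augmenting along simple source–sink paths of the residual network.

Our networks have a node for each color $c$, and $c$ has exactly one outgoing arc, which goes to the sink: the *sink arc* of $c$. All arcs into the sink are of this kind. The *source arcs* go to vertices $w$.

**Lemma 1 (rounding).** Consider an acyclic network of this kind with integer capacities. Let $A$ be the total capacity of the source arcs, and let $d_c\ge 0$ be integers not exceeding the capacities of the sink arcs. Suppose that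

(i) there is a (real) flow of value $>A-1$;

(ii) after the sink capacities are replaced by $d_c$, there is a flow of value $>\sum_c d_c-1$.

Then there is an integral flow that saturates all source arcs and has at least $d_c$ on the sink arc of every $c$.

*Proof.* The maximum flow value in (ii) is an integer, it is $>\sum d_c-1$ and $\le \sum d_c$. So there is an integral flow with exactly $d_c$ on each sink arc. Regard it in the original network and augment it along simple residual paths to an integral maximum flow. A simple residual source–sink path never returns to the source and never leaves the sink, so it never decreases the flow on a source arc or a sink arc. Hence the final flow still has at least $d_c$ on each sink arc. Its value is an integer, $>A-1$ by (i) and $\le A$, so it is $A$. $\square$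

The conditions (i) and (ii) concern two separate flows, and each may fall short by anything less than 1. The rest of the talk spends this slack.

*Truncation.* As the network is acyclic, a flow that sends $y_c$ into each color $c$ is a nonnegative combination of source–sink paths, each through exactly one color. Reducing the weights of the paths through $c$ gives a flow that sends any prescribed $y'_c\in[0,y_c]$ into $c$, and no arc carries more than before.

### Adding one vertex

**The one-vertex network of $K_R$.** Source $\to w$ (capacity 1) for $w\in R$; $w\to Q$ for every $c$-path $Q$ and every $c$, with capacity the number of slots of $Q$ at $w$; $Q\to c$ (capacity 1) for every $c$-path $Q$; $c\to$ sink (capacity 2).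

Suppose all classes are linear forests and an integral flow saturates all source arcs. Add a vertex $s$ and color $sw$ with the color $c$ through which the unit of $w$ flows. In each color, $s$ is then attached at most once to each path and at most twice in total, always at a free slot. So all classes of $K_{R\cup s}$ are linear forests. If $t_c$ is the flow on the sink arc of $c$, then $s$ has $t_c$ edges of color $c$ and, by (1), the new value is
$$\ell'_c=\ell_c-2+t_c. \tag{3}$$

**Lemma 2.** Let $K_R$ have a good coloring and let $m\ge 2$. Then a vertex $s$ can be added and the edges $sw$ $(w\in R)$ colored so that $K_{R\cup s}$ is good.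

*Proof.* By (3) we need $t_c\ge d_c:=\max(0,2-\ell_c)\le 2$. Put flow $1/m$ on every slot. By (2) each vertex carries exactly 1 and color $c$ carries $2(m-\ell_c)/m=2-2\ell_c/m\le 2$; each path carries $2/m\le 1$. So this is a flow of value $r=A$, and (i) of Lemma 1 holds. Moreover $2-2\ell_c/m\ge 0$, as $\ell_c\le m$, and
$$2-\frac{2\ell_c}{m}-(2-\ell_c)=\ell_c\Big(1-\frac2m\Big)\ge 0.$$
So color $c$ carries at least $d_c$, and truncation to $d_c$ gives (ii). Apply Lemma 1. $\square$

**Theorem 3 (Hilton).** A good coloring of $K_R$ extends, and in any extension exactly $\ell_c$ edges of color $c$ lie inside the complement of $R$.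

*Proof.* The second claim was shown after (1). For the first, apply Lemma 2 until $m=1$, so that $r=2n$. Then each class has at most one component, so it is a Hamiltonian path on $2n\ge2$ vertices, and by (2) each vertex has exactly one slot. Join a last vertex to each $w$ with the color of the slot of $w$. Each color is used exactly at the two ends of its path, so every class becomes a Hamiltonian cycle. $\square$

**Proof of the first sentence of Theorem C.** Let $R$ be the set of non-isolated vertices of $H$, so $r\le n$. Color the uncolored edges of $K_R$ one at a time, keeping all classes linear forests. For an edge $yz$, a color $c$ is forbidden only if $\deg_c(y)=2$, or $\deg_c(z)=2$, or $y$ and $z$ lie in the same nontrivial $c$-path. In each case $\deg_c(y)+\deg_c(z)\ge 2$. At most $r-2$ edges at $y$ and at most $r-2$ at $z$ are already colored, so at most $r-2<n$ colors are forbidden, and one is free. At the end $\ell_c\ge 2n+1-2r\ge 1$ by (1), so the coloring is good. Apply Theorem 3. $\square$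

## 2. What changes when $H$ has more than $n$ vertices

The argument used $r\le n$ twice. Greedy coloring works while $r-2<n$, that is, $r\le n+1$. Goodness came for free only because $2n+1-2r>0$. At $r=n+1$ we have $\ell_c=e_c-1$: a color that does not occur inside $R$ ruins everything. This is a real obstruction.

**Proof of the second sentence of Theorem C.** Deleting a vertex from a Hamiltonian cycle decomposition of $K_{2t+1}$ decomposes $K_{2t}$ into $t$ Hamiltonian paths. If $n\ge3$ is odd, $K_{n+1}$ thus decomposes into $(n+1)/2\le n-1$ Hamiltonian paths. If $n\ge 4$ is even, $K_{n+2}$ decomposes into $(n+2)/2$ Hamiltonian paths, and deleting a vertex decomposes $K_{n+1}$ into $(n+2)/2\le n-1$ linear forests. So in both cases $H=K_{n+1}$ has a linear-forest coloring that avoids color $n$. In an extension, the Hamiltonian cycle of color $n$ on $2n+1$ vertices would have an independent set of size $n+1$, which is impossible. $\square$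

So with more than $n$ vertices the number of edges must matter. It cannot be arbitrary:

**Proposition D.** For every $n\ge 2$ there is a linear-forest colored $H$ with $2n-1$ edges that does not extend.

*Proof.* Let $z_1,z_2$ be two vertices of $K_{2n+1}$. Color a Hamiltonian path on the other $2n-1$ vertices with color 1 and the edge $z_1z_2$ with color 2; these are $2n-1$ edges. In an extension, the Hamiltonian cycle of color 1 consists of this path and a path joining its ends whose inner vertices are exactly $z_1,z_2$. So $z_1z_2$ has color 1, a contradiction. $\square$

Now let $H$ have $n$ edges and no isolated vertices. Let $q$ be the number of its single-edge components. Call the other components *big*; let $H_B$ be their union, $B=|V(H_B)|$, and let $k$ be the number of big components that are trees. Then $H_B$ has $n-q$ edges. A big tree has at least 2 edges and one more vertex than edges; a connected non-tree has at least as many edges as vertices. Hence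
$$2k\le n-q,\qquad B\le n-q+k. \tag{4}$$
So $H$ has too many vertices only because of single edges and trees. For $H=nK_2$ we have $2n$ vertices, and a good coloring of $K_{V(H)}$ would already need every class to be a Hamiltonian path. For $H$ consisting of $k$ paths with 3 vertices, $n=2k$, we have $r=\frac32n$ and $\ell_c=e_c-(n-1)$, and neither count from Section 1 helps.

The two causes get two different remedies.

* *Single edges stay outside.* We do not put them into $R$. We reserve room for them outside, by demanding $\ell_c\ge q_c$, where $q_c$ is the number of single edges of color $c$, and insert them at the end (Section 3).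
* *Trees are glued together at leaves.* Identifying leaves of different trees in a chain removes $k-1$ vertices. What remains has at most $n-q+1$ vertices, where greedy coloring still works. Afterwards each glued vertex must be split into two vertices, inside a colored complete graph (Sections 4–7).

## 3. A prescribed matching outside $R$

**Theorem B (Hilton's theorem with a prescribed outer matching).** Let $R\subset V(K_{2n+1})$, let $O$ be its complement, $m=|O|\ge 1$. Let $K_R$ be edge-colored with $n$ colors, and let $M$ be a matching inside $O$ whose edges are colored, $q_c$ of them with color $c$, with $2|M|\le m-1$ (automatic if $m$ is odd). The coloring of $K_R\cup M$ extends if and only if each color class $c$ of $K_R$ is a linear forest with at most $m-q_c$ components (isolated vertices count as components; if $R=\emptyset$ the condition is void).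

The first thing to try is Theorem 3 alone. Its extension has $\ell_c\ge q_c$ edges of color $c$ inside $O$, and we may name the outer vertices as we like. If $|M|=1$ this settles the matter: pick one edge of the right color inside $O$ and name its ends. If $|M|\ge 2$ it stops here, because Theorem 3 does not say that the required edges can be chosen pairwise disjoint. So we insert the edges of $M$ one by one, both ends at the same time, until one edge is left.

For a statement $P$ write $[P]=1$ if $P$ is true and $0$ otherwise.

**Lemma 4.** Let $K_R$ be good, $m\ge 5$, $0\le q_c\le \ell_c$ integers, $q=\sum q_c$, $2q\le m-1$, and $q_{c^*}\ge 1$. Then two vertices $u,v$ can be added so that $uv$ has color $c^*$, $K_{R\cup\{u,v\}}$ is good, and the new values satisfy $\ell''_c\ge q_c-[c=c^*]$.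

*Proof.* Let $t_c$ be the number of $c$-edges between $R$ and $\{u,v\}$. By (1), $\ell''_c=\ell_c-4+t_c+[c=c^*]$. Put
$$\lambda_c=\ell_c-q_c\ge 0,\qquad h_c=4-2[c=c^*],\qquad d_c=\max(0,h_c-\lambda_c)\le h_c .$$
We need $t_c\ge d_c$.

We shall first decide only which two slots of each $w$ are used by the pair $\{u,v\}$, and afterwards decide which of the two goes to $u$ and which to $v$.

**Step 1: the two-vertex network.** This step encodes what a valid choice of slots must satisfy. Call a $c$-path of $R$ an *ear* if both its slots are used: it will connect $u$ to $v$. (For instance, if $\{w\}$ is a one-vertex $c$-path and both $uw,vw$ get color $c$, then $u,w,v$ runs through the ear $\{w\}$.) Two ears of one color would close a cycle, as would an ear of color $c^*$ together with $uv$. So let $N$ be the network with arcs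

* source $\to w$ (capacity 2) for $w\in R$;
* $w\to Q$ (capacity the number of slots of $Q$ at $w$);
* $Q\to c$ (capacity 1) for every $c$-path $Q$;
* for $c\ne c^*$, a node $J_c$ with arcs $Q\to J_c$ (capacity 1, every $c$-path $Q$) and $J_c\to c$ (capacity 1);
* $c\to$ sink (capacity $h_c$).

In an integral flow, for $c\neq c^*$ at most one $c$-path carries 2 units, and for $c^*$ none does. We apply Lemma 1 to $N$, with $A=2r$. Step 2 gives (i), Step 3 gives (ii).

**Step 2: $N$ has an integral flow of value $2r$.** To show this we ignore the lower bounds $d_c$ and insert $u$, then $v$, with $uv$ of color $c^*$, keeping only linear forests.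

*Inserting $u$.* Use the one-vertex network of $K_R$, but with sink capacity 1 for $c^*$, and lower bounds $d'_c=\max(0,2-\ell_c)$. Here $d'_{c^*}\le 1$, because $\ell_{c^*}\ge q_{c^*}\ge 1$. The uniform flow $1/m$ has value $r$ and sends $2-2\ell_c/m$ into $c$. Truncating it at $c^*$ to at most 1 loses at most $\max(0,1-2\ell_{c^*}/m)<1$, so (i) of Lemma 1 holds. As in Lemma 2, $2-2\ell_c/m\ge d'_c$, so truncation to $d'_c$ gives (ii). Lemma 1 yields a coloring of $K_{R_1}$, $R_1=R\cup\{u\}$, whose classes are linear forests and whose values satisfy $\ell'_c=\ell_c-2+t'_c\ge 0$, where $t'_c\ge d'_c$ is the number of $c$-edges at $u$. So it is good. Put $m_1=m-1\ge 4$. The vertex $u$ has at most one $c^*$-edge, hence a $c^*$-slot $\eta$. Let $Q^*$ be the $c^*$-path of $R_1$ containing $u$, and $\eta'$ its other slot.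

*Inserting $v$.* Let $uv$ have color $c^*$ and use $\eta$. For the edges $vw$, $w\in R$, use the one-vertex network of $K_{R_1}$ with source arcs only to $R$, with the slot $\eta'$ removed (if it is at $R$), and with sink capacity 1 for $c^*$. Put flow $1/m_1$ on each remaining slot at $R$. Each $w\in R$ has $m_1$ slots in $R_1$, so the value is at least $r-1/m_1$. Paths carry at most $2/m_1\le 1$, and colors carry at most 2. The flow into $c^*$ is at most $2-2/m_1$, since neither $\eta$ nor $\eta'$ carries flow; so truncation to 1 at $c^*$ loses at most $1-2/m_1$. The total loss is at most $\frac1{m_1}+1-\frac2{m_1}=1-\frac1{m_1}<1$. By integrality there is an integral flow of value $r$. It colors the edges $vw$. In each color, $v$ is attached at most twice (for $c^*$: by $uv$ and at most once more) and to distinct paths of $R_1$; in color $c^*$ it is attached to $Q^*$ only through $\eta$, because the only other slot $\eta'$ of $Q^*$ is not used. So all classes of $K_{R\cup\{u,v\}}$ are linear forests.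

*Reading off the flow in $N$.* Let each $w\in R$ send two units, through the paths of $R$ at $w$ in the colors of $uw$ and $vw$. Since all color degrees at $w$ are at most 2, the number of units of color $c$ at $w$ is at most its number $2-\deg_c(w)$ of $c$-slots in $R$. So the arcs $w\to Q$ are respected and each path receives at most 2 units. If a $c$-path $Q$ receives 2 units, they do not both come from $u$, nor both from $v$, since class $c$ has no cycle. So $Q$ joins $u$ to $v$. Two such paths of the same color, or one of color $c^*$ together with $uv$, would form a cycle. So for $c\ne c^*$ at most one path carries 2 units, and the second of them is routed through $J_c$; for $c^*$ none does. Finally, at most 4 units have color $c$ and at most 2 have color $c^*$, as $u,v$ have degree at most 2 in each color and $uv$ has color $c^*$. So this is an integral flow in $N$ of value $2r$.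

**Step 3: with sink capacities $d_c$ there is a flow of value $\sum d_c$, even without the nodes $J_c$.** This provides the lower bounds. We use the cut condition. Consider a cut, and let $S$ be the set of colors and $X\subseteq R$ the set of vertices on the sink side. Each color outside $S$ contributes $d_c$, and each vertex of $X$ contributes 2. Let $\Pi$ be the number of paths $Q$ whose color $c$ is in $S$ and which have a slot at some $w\in R\setminus X$. For each such path, either $Q$ is on the source side and $Q\to c$ is cut, or $Q$ is on the sink side and $w\to Q$ is cut; so it contributes at least 1. The capacity of the cut is therefore at least $\sum_{c\notin S}d_c+2|X|+\Pi$, and it suffices to show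
$$2|X|+\Pi\ge d(S):=\sum_{c\in S}d_c .$$
Suppose that the integer $g:=d(S)-2|X|-\Pi$ is at least 1. Dropping from $S$ the colors with $d_c=0$ does not decrease $g$, so we may assume $d_c=h_c-\lambda_c$ on $S$. Give weight $2/m$ to every slot of a color in $S$. By (2), the slots at $X$ weigh at most $|X|\cdot m\cdot\frac2m=2|X|$. The others lie on the $\Pi$ paths and weigh at most $4\Pi/m$. By (2) again, color $c$ has total weight $2(m-\ell_c)\cdot\frac2m$. Hence
$$\sum_{c\in S}\Big(4-\frac{4\ell_c}{m}\Big)\le 2|X|+\frac{4\Pi}{m}=d(S)-g-\Pi\Big(1-\frac4m\Big).$$
Now $d(S)=\sum_{c\in S}(4-\lambda_c)-2[c^*\in S]$ and $\ell_c=q_c+\lambda_c$. With $q(S)=\sum_{c\in S}q_c$ and $\lambda(S)=\sum_{c\in S}\lambda_c$, rearranging gives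
$$g+\Big(1-\frac4m\Big)\big(\Pi+\lambda(S)\big)+2[c^*\in S]\le\frac{4q(S)}{m}\le\frac{2(m-1)}{m}= 2-\frac2m . \tag{5}$$
As $g\ge 1$, the left side would be at least 3 if $c^*\in S$. So $c^*\notin S$, hence $q(S)\le q-1$ and $\frac{4q(S)}m\le \frac{2(m-1)-4}{m}=2-\frac6m$. Then (5) gives $g=1$ and
$$\Big(1-\frac4m\Big)\big(\Pi+\lambda(S)\big)\le 1-\frac6m<1-\frac4m .$$
As $m\ge 5$, the factor $1-\frac4m$ is positive, so the integer $\Pi+\lambda(S)$ is less than 1, and $\Pi=\lambda(S)=0$. But then $2|X|=d(S)-g-\Pi=4|S|-1$, which is odd: a contradiction.

By Lemma 1, $N$ has an integral flow that saturates all source arcs and has $d_c\le t_c\le h_c$, where $t_c$ is the flow on the sink arc of $c$.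

**Step 4: distributing the units to $u$ and $v$.** The flow gives each $w\in R$ two *units*, each being a slot (with a color) at $w$, distinct units being distinct slots. We want to label one unit of each $w$ with $u$ and the other with $v$, so that no color is overused and every ear has different labels. Join the two units of each $w$ by a blue edge. Let $U_c$ be the set of units of color $c$, so $|U_c|=t_c$. Choose disjoint red pairs in $U_c$:

* $c\ne c^*$ with an ear: pair the two units of the ear; if $|U_c|=4$, pair the other two as well;
* $c\ne c^*$ without an ear: choose one pair if $|U_c|=3$, two disjoint pairs if $|U_c|=4$, none if $|U_c|\le 2$;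
* $c=c^*$: if $|U_{c^*}|=2$, pair the two units.

The blue edges form a matching, and so do the red ones. In the union of two matchings every component is a path or an even cycle (a pair that is both blue and red counts as a cycle of length 2), so the union is bipartite. Properly 2-color the units with the labels $u,v$. A unit of color $c$ at $w$ labeled $u$ becomes the edge $uw$ of color $c$, and one labeled $v$ becomes $vw$ of color $c$. Color $uv$ with $c^*$.

**Step 5: checking the result.** By the blue edges each $w$ is joined to $u$ once and to $v$ once. Each $w$ has degree at most 2 in each color, since its units are slots. By the red edges each of $u,v$ has at most two edges of each color to $R$, and at most one of color $c^*$; so all color degrees are at most 2. A monochromatic cycle passes through $u$ or $v$. If it passes through only one of them, it consists of that vertex and a path whose two slots are used by this vertex, that is, an ear with both units at one vertex; but the units of an ear form a red pair. If it passes through both, it contains two connections between $u$ and $v$, each an ear or the edge $uv$; but there is at most one ear in each color, none in color $c^*$, and $uv$ has color $c^*$. So all classes are linear forests.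 Since $t_c\ge d_c$, we have $\ell''_c\ge q_c-[c=c^*]\ge 0$. $\square$

**Proof of Theorem B.** *Necessity.* If $R=\emptyset$ there is nothing to prove. Otherwise the Hamiltonian cycle of color $c$ in an extension, restricted to the nonempty proper subset $R$, is a linear forest with $r-e_c=m-\ell_c$ components. By Theorem 3, $\ell_c$ is the number of $c$-edges inside $O$, so $\ell_c\ge q_c$.

*Sufficiency.* The hypothesis says that all classes are linear forests and $0\le q_c\le\ell_c$ (if $R=\emptyset$, then $\ell_c=m\ge q_c$). Let $q=|M|$. While $q\ge 2$, we have $m\ge 2q+1\ge 5$. Choose an edge of $M$, say of color $c^*$, and insert its two ends by Lemma 4. Then $m$ becomes $m-2$, $q$ becomes $q-1$, we have $2(q-1)\le (m-2)-1$, and the numbers $q_c$ of the remaining edges still satisfy $q_c\le\ell_c$. When $q=1$, with remaining color $c^*$, take an extension from Theorem 3. It has $\ell_{c^*}\ge 1$ edges of color $c^*$ inside the current outer set; name the ends of one of them as the ends of the remaining edge of $M$. When $q=0$, use Theorem 3. $\square$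

## 4. Adding a vertex while keeping some slots free

We turn to the trees. When a glued vertex $x$ is to be split into $x$ and a new vertex $s$, we first add $s$, and then trade edges between $x$ and $s$. For the trade we shall want $s$ not to use certain slots. The next lemma says how many slots can be forbidden: a forbidden slot costs $1/m$, a reserved outer edge costs $2/m$, and Lemma 1 allows any total loss below 1. Case (b) treats a total of exactly $m$, which will occur once.

**Lemma 5.** Let $K_R$ have a good coloring, $m\ge 2$. Let $0\le q_c\le\ell_c$ be integers, $q=\sum q_c$, and $E$ a set of (*excluded*) slots, $E_c$ its $c$-slots. Assume (a) or (b):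

(a) $2q+|E|\le m-1$;

(b) $2q+|E|=m\ge 3$, $|E|\ge 1$, $\ell_c-q_c\ge 1$ whenever $E_c\ne\emptyset$, and if $q=0$ there is a vertex having both an excluded slot and a non-excluded slot whose color $c$ satisfies $\ell_c\ge 1$.

Then a vertex $s$ can be added and the edges $sw$ $(w\in R)$ colored so that $K_{R\cup s}$ is good, no excluded slot is used, and the new values satisfy $\ell'_c\ge q_c$ for all $c$.

*Proof.* Take the one-vertex network of $K_R$, but let the capacity of $w\to Q$ be the number of non-excluded slots of $Q$ at $w$. Put $\lambda_c=\ell_c-q_c\ge 0$ and $d_c=\max(0,2-\lambda_c)\le 2$. By (3) we need $t_c\ge d_c$; then $\ell'_c\ge q_c\ge 0$ and the new coloring is good. So we verify the hypotheses of Lemma 1, with $A=r$.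

Put flow $1/m$ on each non-excluded slot. By (2) a vertex carries at most 1, a path at most $2/m\le 1$, and color $c$ carries
$$y_c=2-\frac{2\ell_c}{m}-\frac{|E_c|}{m}\le 2 .$$
The value is $r-|E|/m$.

**Step 1: hypothesis (i), a flow of value $>r-1$.** If $|E|<m$, the uniform flow suffices. If $|E|=m$, then (b) holds with $q=0$. Take the vertex from (b). It has an excluded slot, so it carries less than 1. It has a non-excluded slot of a color $c$ with $\ell_c\ge 1$; this color carries less than 2, its paths carry at most $2/m<1$, and the arc of the slot carries less than its capacity. So the flow through this slot can be increased slightly, and the value exceeds $r-1$.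

**Step 2: hypothesis (ii), the lower bounds.** If $d_c>0$, then $d_c=2-\lambda_c$, and with $\ell_c=q_c+\lambda_c$,
$$d_c-y_c=\frac{2q_c+|E_c|}{m}-\lambda_c\Big(1-\frac2m\Big).$$
Let $S$ be the set of $c$ with $d_c>0$ and $d_c-y_c>0$. Truncating to $\min(y_c,d_c)$ gives a flow of value $\sum d_c-\sum_{c\in S}(d_c-y_c)$. So we need $\sum_{c\in S}(d_c-y_c)<1$.

* In case (a) the sum is at most $(2q+|E|)/m<1$.
* In case (b), if some $c\in S$ has $E_c\ne\emptyset$, then $\lambda_c\ge 1$, and the sum is at most $\frac{2q+|E|}m-(1-\frac2m)=1-(1-\frac2m)<1$, as $m\ge 3$.
* In case (b), if all $c\in S$ have $E_c=\emptyset$, the sum is at most $2q/m=(m-|E|)/m<1$.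

Apply Lemma 1. $\square$

## 5. Splitting a glued vertex

Suppose $x$ carries two prescribed edges $xv_1,xv_2$ and should be split so that one of them moves to the new vertex $s$. Exchanging the colors of $xw$ and $sw$ for some vertices $w$ leaves all color degrees outside $x,s$ unchanged. This is again a labeling problem like Step 4 in the proof of Lemma 4, but now the labels of two units are prescribed. The excluded slots make this possible: they ensure that the two units are either a red pair or free of red edges.

**Lemma 6.** Let $K_R$ be good, $x,v_1,v_2\in R$ distinct, $e_i=xv_i$ of color $c_i$ ($i=1,2$). Assume (i) $c_1=c_2$, or (ii) $c_1\ne c_2$ and $\deg_{c_1}(x)=\deg_{c_2}(x)=1$. Let $E_x$ consist, in case (i), of the two slots of the $c_1$-path through $x$; in case (ii), of the four slots of the $c_1$-path and the $c_2$-path through $x$. Let $s$ be added so that $K_{R\cup s}$ is good and no slot in $E_x$ is used. Then by interchanging the colors of $xw$ and $sw$ for suitable $w\in R\setminus x$ one obtains a good coloring of $K_{R\cup s}$, with the same $e_c$ and the same color degrees at all $w\in R\setminus x$, in which $sv_1$ has color $c_1$ and $xv_2$ has color $c_2$.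

*Proof.* Let $R'=R\setminus x$ and let $d$ be the color of $xs$. *Units* are the edges $xw,sw$ $(w\in R')$; the pairs $\{xw,sw\}$ are blue. Let $U_c$ be the set of units of color $c$. Since $x$ and $s$ have $c$-degree at most 2, $|U_c|\le 4$; and $|U_d|\le 2$, because $xs$ uses one $d$-edge at each.

Delete $x,s$ from class $c$ of $K_{R\cup s}$. This leaves paths in $R'$, and a unit of color $c$ at $w$ is attached to the path containing $w$, at an end. An *ear* is such a path to which two units of color $c$ are attached. As class $c$ is acyclic, the two units of an ear lie one at $x$ and one at $s$; there is at most one ear of color $c$ if $c\ne d$, and none if $c=d$, since an ear together with $xs$, or two ears, would form a cycle.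

**Step 1: the colors $c_1,c_2$ have no ears and differ from $d$.** This is what $E_x$ is for.

*Case (ii).* In $K_R$, $x$ has exactly one $c_i$-slot, and it is in $E_x$, so it is not used by $xs$; thus $d\ne c_i$. An ear of color $c_i$ would have a unit at $x$, which must be $e_i$, the only $c_i$-edge at $x$ inside $R$. So the ear would be the $c_i$-path of $R$ through $x$ with its end $x$ removed, attached to $s$ at the end of that path other than $x$. But the slot there is in $E_x$ and was not used. Moreover $|U_{c_i}|\le 3$: the unit $e_i$ and at most two units at $s$.

*Case (i).* Put $c=c_1=c_2$. Then $x$ has two edges of color $c$ inside $R$, so $d\ne c$. An ear of color $c$ would contain $e_1$ or $e_2$ as its unit at $x$, so it would be a part of the $c$-path of $R$ through $x$, attached to $s$ at an end of that path; again this slot was not used. Moreover $U_c$ consists of $e_1,e_2$ and at most two units at $s$.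

**Step 2: red pairs.** They will keep degrees at most 2 and separate the units of each ear.

For a color $c\notin\{c_1,c_2\}$:

* $c=d$: if $|U_d|=2$, pair the two units;
* $c\ne d$ with an ear: pair the units of the ear, and also the other two units if $|U_c|=4$;
* $c\ne d$ without an ear: choose one pair if $|U_c|=3$, two disjoint pairs if $|U_c|=4$, none if $|U_c|\le 2$.

In case (ii), for $c=c_i$: if $|U_{c_i}|=3$, pair the two units different from $e_i$; otherwise no pair. In case (i), for $c=c_1=c_2$: pair $\{e_1,e_2\}$, and pair the two units at $s$ if there are two.

**Step 3: a labeling with $e_1\mapsto s$ and $e_2\mapsto x$.** The blue and red edges form a union of two matchings, hence a bipartite graph; we look for a proper 2-coloring with the labels $x,s$. In case (i), $e_1e_2$ is a red edge, so the two get different labels, and we choose the labeling of their component accordingly. In case (ii), $e_1$ and $e_2$ lie on no red edge. If they are in different components, choose the labels independently. If they are in one component, it is a path with ends $e_1,e_2$ whose first and last edges are blue. Blue and red alternate, so its length is odd and $e_1,e_2$ get different labels; choose the labeling accordingly.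

**Step 4: checking.** Reassign each unit of color $c$ at $w$ to its label. By the blue edges each $w\in R'$ is still joined once to $x$ and once to $s$, so the effect is that the colors of $xw$ and $sw$ are interchanged for some $w$. Color degrees at all $w\in R'$ and all $e_c$ are unchanged. The edge $sv_1$ now has color $c_1$, and $xv_2$ has color $c_2$.

By the red pairs each of $x,s$ gets at most two units of each color and at most one of color $d$, so all color degrees are at most 2. The paths in $R'$ with two units of one color attached are the same ears as before. A monochromatic cycle would need an ear with both units at one vertex, or two ears of one color, or an ear of color $d$ together with $xs$. The first is excluded, because every ear has a color outside $\{c_1,c_2,d\}$ and its units are a red pair; the others are excluded by the count of ears. So all classes are linear forests, and since the $e_c$ are unchanged, the coloring is good. $\square$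

## 6. Gluing the trees and coloring the glued graph

We start the proof of Theorem A.

**Step 1: reduction to exactly $n$ edges.** If $H$ has fewer than $n$ edges, we add colored edges one at a time. For a new edge $yz\notin H$, a color is unusable only if $y$ or $z$ has degree 2 in it or both lie in one of its nontrivial paths, so only if at least two edge-ends of that color lie in $\{y,z\}$. As $yz\notin H$, each edge has at most one end there, so fewer than $n$ ends lie in $\{y,z\}$, and some color is usable. So let $|E(H)|=n$, and delete isolated vertices. We use $q,k,B,H_B$ from Section 2, and $q_c$ for the number of single-edge components of color $c$.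

**Step 2: gluing.** This step removes the surplus vertices. Let $C_1,\dots,C_k$ be the big components that are trees, and let $\mu=k-1$ if $k\ge 1$, $\mu=0$ if $k=0$. For each $i\le k$ choose two leaves $a_i\ne b_i$ of $C_i$. For $1\le i\le\mu$ identify $b_i$ with $a_{i+1}$ to a vertex $x_i$. Let $H^m$ be the graph obtained from $H_B$, $R_0$ its vertex set, $X=\{x_1,\dots,x_\mu\}$. Each $x_i$ has exactly two $H^m$-edges: $x_iv_i^1$ from $C_i$ and $x_iv_i^2$ from $C_{i+1}$. Here $v_i^1\ne v_i^2$ are non-leaves of $H$, because these components have at least 2 edges; so they are not in $X$. The classes of $H^m$ are linear forests: the degree at $x_i$ is 2, and gluing distinct components in a chain at single vertices creates no new cycle. Call $x_i$ *equal* if its two edges have the same color, *different* otherwise. By (4), with $r_0=|R_0|=B-\mu$ and $m_0:=2n+1-r_0$,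
$$r_0\le n-q+1,\ m_0\ge n+q\quad(k\ge 1);\qquad r_0\le n-q,\ m_0\ge n+q+1\quad(k=0). \tag{6}$$

*Example.* Let $n=4$ and let $H$ be two 3-vertex paths. Gluing turns six vertices into five: $H^m$ is a path $a,v,x,w,b$ in $K_5$, and $m_0=4$.

*A convention.* If $H$ consists of exactly two 3-vertex paths (so $n=4$) and the two paths share a color, choose the leaves so that the glued vertex is equal. This is possible, since every edge of a 3-vertex path contains a leaf.

**Step 3: the colorings we want on $K_{R_0}$.** A different $x_i$ must later satisfy (ii) of Lemma 6, so its two colors must not be used again at $x_i$. A coloring of $K_{R_0}$ that extends that of $H^m$ is *admissible* if all classes are linear forests and each different $x_i$ has degree exactly 1 in each of its two $H^m$-colors. These two colors are called *reserved* at $x_i$.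

**Step 4: an admissible coloring exists.** We color greedily, in a suitable order. The weight of color $c$ at a vertex is its current $c$-degree, plus 1 if $c$ is reserved there. Initially all weights are at most 2, and a reserved color has weight exactly 2. We keep all weights at most 2; then a reserved color is never used again at its vertex. For an uncolored edge $yz$, a color is blocked only if its weight at $y$ or at $z$ is 2, or $y,z$ lie in the same path of that color; in each case its total weight at $y,z$ is at least 2. So at most $\frac12(W(y)+W(z))$ colors are blocked, where $W$ is the total weight at a vertex. Color the remaining edges in this order.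

* *Inside $X$.* This needs $\mu\ge 2$, so $n\ge 2k\ge 6$. At each end $W\le(\mu-2)+2+2$: other edges inside $X$, $H^m$-edges, reservations. So at most $\mu+2=k+1\le n/2+1<n$ colors are blocked.
* *$y\in X$, $z\notin X$.* Here $\mu\ge 1$, and $W(y)\le (r_0-2)+2\le n-q+1$. At least $\mu$ of the $k$ tree components do not contain $z$, and each has at least 2 edges, so $\deg_H(z)\le n-q-2\mu$. Besides $H^m$-edges, only edges from $z$ to $X\setminus y$ can be colored at $z$, so $W(z)\le n-q-2\mu+(\mu-1)$. The sum is at most $2n-2q-\mu\le 2n-1$, so fewer than $n$ colors are blocked.
* *$y,z\notin X$.* At each end $W\le r_0-2$, so at most $r_0-2\le n-1$ colors are blocked.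

**Step 5: moving an edge.** We shall have to repair admissible colorings. Let $f\notin H^m$ be an edge of color $a$ in an admissible coloring. If $f$ is recolored with $c\ne a$, where $f$ is incident with no vertex at which $c$ is reserved and class $c$ remains a linear forest, then the coloring remains admissible. Indeed, if $a$ is reserved at a vertex, the only $a$-edge there is an $H^m$-edge, so $f$ is not incident with that vertex, and the $a$-degree there is unchanged.

**Step 6: the starting coloring.** Here we secure the inequalities from which the splitting starts.

**Claim.** Some admissible coloring satisfies $\ell_c\ge q_c$ for all $c$ (so it is good). Moreover, if $H=kP_3$ ($k$ disjoint 3-vertex paths, $q=0$, $n=2k$) with $k\ge 2$, then it can be chosen with $e_c\ge 2$ for all $c$, except possibly when $n=4$ and $x_1$ is equal.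

*Proof of the first part.* Recall $\ell_c=2n+1-2r_0+e_c$ and use (6). If $k=0$, then $\ell_c\ge 2q+1\ge q_c$. If $k\ge 1$ and $q\ge 1$, then $\ell_c\ge 2q-1\ge q\ge q_c$. If $k\ge 1$, $q=0$ and $r_0\le n$, then $\ell_c\ge 1$. There remains $k\ge 1$, $q=0$, $r_0=n+1$. Then $\ell_c=e_c-1$, and we need $e_c\ge 1$ for all $c$.

Choose an admissible coloring with the fewest empty colors, and suppose color $c$ is empty. So $c$ does not occur in $H^m$ and is reserved nowhere. Moving a non-$H^m$ edge to $c$ from a class with at least 2 edges would be an improvement. So each of the $\binom{n+1}{2}-n=\frac{n(n-1)}2$ non-$H^m$ edges is alone in its class, and its color is neither $c$ nor a color of $H$. As $H$ uses at least one color, $\frac{n(n-1)}2\le n-2$, that is, $n^2-3n+4\le 0$. This is impossible, since the discriminant $9-16$ is negative.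

*Proof of the second part.* Let $H=kP_3$, $k\ge 2$, $n=2k$. Then $r_0=3k-(k-1)=n+1$ and $m_0=n$. If $e_c\ge 2$ for all $c$, then $\ell_c=e_c-1\ge 1$, so the first part holds as well. If $n=4$ and $x_1$ is equal, nothing beyond the first part is claimed.

*$n\ge 6$.* Choose an admissible coloring minimizing $\sum_c\max(0,2-e_c)$, and suppose $e_c\le 1$ for some $c$. Color $c$ is reserved at no more than one vertex: a reservation at $x_i$ comes from a $c$-colored $H^m$-edge at $x_i$, which is then the only $c$-edge, and its other end is not in $X$. Let $f$ be a non-$H^m$ edge of color $a\ne c$ not incident with that vertex. It can be moved to $c$, because at most two edges always form a linear forest. By minimality $e_a\le 2$. So there are at most $2(n-1)$ such edges $f$. On the other hand, if $c$ is reserved at $x_i$, then the only $c$-edge is in $H^m$, and $x_i$ lies on $n-2$ non-$H^m$ edges, so there are at least $\frac{n(n-1)}2-(n-2)$ such $f$. If $c$ is reserved nowhere, there are at least $\frac{n(n-1)}2-1$. The first number exceeds $2(n-1)$, because $n^2-7n+8>0$ for $n\ge 6$; the second is larger still. This is a contradiction.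

*$n=4$, $x_1$ different.* By the convention in Step 2, the two paths share no color. $H^m$ is a path $a,v,x,w,b$ with $av,vx,xw,wb$ colored $\beta,\alpha,\gamma,\delta$, and $\{\alpha,\beta\}\cap\{\gamma,\delta\}=\emptyset$. Up to renaming colors and reversing the path, the following colorings of $K_5$ cover all cases.

| case | color 1 | color 2 | color 3 | color 4 |
|---|---|---|---|---|
| $\alpha,\beta,\gamma,\delta=1,2,3,4$ | $vx,ab,aw$ | $av,xb,vw$ | $xw,vb$ | $wb,ax$ |
| $\alpha=\beta=1,\ \gamma=3,\ \delta=4$ | $av,vx$ | $xb,vw,aw$ | $xw,ab,vb$ | $wb,ax$ |
| $\alpha=\beta=1,\ \gamma=\delta=3$ | $av,vx$ | $ax,ab,vb$ | $xw,wb$ | $xb,vw,aw$ |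

In each row all ten edges occur once, every class is a linear forest with at least 2 edges, and the four edges at $x$ have four different colors, so the coloring is admissible. This proves the claim. $\square$

## 7. Unmerging, and the end of the proof of Theorem A

Start from a coloring of $K_{R_0}$ as in the claim. We perform $\mu$ steps, each of which splits one glued vertex. If $\mu\ge 1$, then $k\ge 2$ and $n\ge 4$.

**Invariants.** Suppose $i$ glued vertices have been split, $0\le i<\mu$. The current vertex set $R$ has $m=m_0-i$. The coloring of $K_R$ is good, it contains the current graph ($H^m$ with $i$ vertices split) with its colors, $\ell_c\ge q_c$ for all $c$, and every remaining different $x_j$ has degree 1 in its two reserved colors. For $i=0$ this holds by the claim.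

**Step 1: which slots to exclude, and the budget.** Pick a remaining $x=x_j$. By the invariants its two edges $xv_j^1,xv_j^2$ satisfy the hypothesis of Lemma 6: (i) if $x$ is equal, (ii) if it is different. Let $E$ consist of $E_x$ and of the two reserved slots (the unique slot in each reserved color) of every other remaining different vertex. The first part is for Lemma 6, the second preserves the invariant. Then $|E|\le 4+2(\mu-i-1)$. Using $\mu=k-1$, (4) and (6),
$$2q+|E|\le 2q+4+2(\mu-i-1)=2k+2q-2i\le (n+q)-2i\le m_0-2i=m-i . \tag{7}$$
Also $m\ge m_0-\mu+1\ge n-k+2\ge 2$.

**Step 2: adding $s$ by Lemma 5.** If $i\ge 1$, or if $i=0$ and one of the inequalities in (7) is strict, then $2q+|E|\le m-1$, and (a) of Lemma 5 holds.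

Otherwise $i=0$ and equality holds throughout (7). Then $2k=n-q$ and $m_0=n+q$. From $2k=n-q$ it follows that all big components are trees with two edges, so $H=kP_3\cup qK_2$; and $m_0=n+q$ means $r_0=n-q+1$. All glued vertices are different, because an equal vertex would make $|E|$ smaller. We check (b) of Lemma 5. First, $2q+|E|=m=n+q\ge 4$ and $|E|\ge 1$.

* If $q\ge 1$: a color $c$ with $E_c\ne\emptyset$ occurs in $H^m$, so $e_c\ge 1$, and $\ell_c-q_c=2q-1+e_c-q_c\ge 2q-q_c\ge q\ge 1$.
* If $q=0$: $H=kP_3$ with $k\ge 2$ and all glued vertices are different, so $e_c\ge 2$ and $\ell_c=e_c-1\ge 1$ for all $c$, by the claim. In particular $\ell_c-q_c\ge 1$. The vertex $x$ has $m_0=n\ge 4$ slots, of which exactly two are excluded: the two paths of $E_x$ each have one slot at $x$ and the other at another vertex, and the reserved slots are at other glued vertices. So $x$ has an excluded slot and a non-excluded slot of a color with $\ell_c\ge 1$.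

So in all cases Lemma 5 adds a vertex $s$ such that $K_{R\cup s}$ is good, $\ell_c\ge q_c$ still holds for all $c$, and no slot of $E$ is used.

**Step 3: splitting $x$ by Lemma 6.** Apply Lemma 6 with $v_1=v_j^1$, $v_2=v_j^2$. Afterwards $sv_j^1$ and $xv_j^2$ have the colors of the two $H^m$-edges at $x_j$. So $x_j$ is split into two leaves carrying the correct colored edges: $s$ plays $b_j$ and $x$ plays $a_{j+1}$.

**Step 4: the invariants persist.** The recoloring affects only edges at $x$ and $s$, and the only edges of the current graph there were the two at $x$; so all other edges of the current graph keep their colors. Lemma 6 leaves all $e_c$, hence all $\ell_c$, unchanged. A remaining different $x_{j'}$ did not use a reserved slot when $s$ was added, and Lemma 6 does not change color degrees at vertices other than $x,s$. Finally, $m$ dropped by 1.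

**Step 5: inserting the single edges.** After $\mu$ steps we have a good coloring of $K_R$ with $R=V(H_B)$, containing the colored $H_B$, with $\ell_c\ge q_c$ for all $c$, and $m=m_0-\mu$. To apply Theorem B we need $2q\le m-1$. If $k\ge 1$, then $q\le n-2k$ by (4), so
$$2q\le n+q-2k\le m_0-2k=m+(k-1)-2k=m-k-1\le m-1 .$$
If $k=0$, then $m=2n+1-B\ge n+q+1\ge 2q+1$.

The single-edge components of $H$ form a colored matching $M$ outside $R$ with $2|M|=2q\le m-1$, and class $c$ of $K_R$ is a linear forest with $m-\ell_c\le m-q_c$ components. By Theorem B the coloring of $K_R\cup M\supseteq H$ extends to a coloring of $K_{2n+1}$ with $n$ colors in which every class is a Hamiltonian cycle. This proves Theorem A; the conjecture of Javadi and Miralaei is true. $\blacksquare$
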